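# Averages over lines whose directions lie on a polynomial curve

## 1. A ball, some boxes, and the curves $(t,t^2)$ and $(t,t^3)$

Work in $\mathbb R^3=\mathbb R\times\mathbb R^2$ and put $\gamma(t)=(t,t^2)$. For a function $f(s,y)$ on $\mathbb R\times\mathbb R^2$ let
$$Xf(t,y)=\int_{\mathbb R}f(s,\,y_1+st,\,y_2+st^2)\,ds .$$
This is the integral of $f$ along the line through $(0,y)$ with direction $(1,t,t^2)$, so only a one-parameter family of directions is used. For which exponents can we hope for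
$$\Big(\int\Big(\int|Xf(t,y)|^r\,dy\Big)^{q/r}dt\Big)^{1/q}\le C\|f\|_p\ ?$$
We feed in explicit functions.

*A ball.* Let $f=\mathbf 1\{|s|\le R,\ |y|\le 3R\}$ and look only at $|t|\le1$, where $|\gamma(t)|\le\sqrt2$. If $|y|\le R$ and $|s|\le R$ then $|y+s\gamma(t)|\le(1+\sqrt2)R\le3R$, so $Xf(t,y)=2R$. The inequality forces $R\cdot R^{2/r}\lesssim R^{3/p}$ for all $R>0$, hence $3/p=1+2/r$.

*A box.* Let $f=\mathbf 1\{|s|\le1,\ |y_1|\le2\epsilon,\ |y_2|\le2\epsilon^2\}$. If $|t|\le\epsilon$, $|y_1|\le\epsilon$, $|y_2|\le\epsilon^2$, then $|y_1+st|\le2\epsilon$ and $|y_2+st^2|\le2\epsilon^2$ for $|s|\le1$, so $Xf=2$. Hence $2(2\epsilon)^{1/q}(4\epsilon^3)^{1/r}\le C(32\epsilon^3)^{1/p}$ for all $\epsilon>0$, that is, $1/q+3/r=3/p$.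

*Many boxes.* A similar box sits at every $t_0$, because $\gamma(t)-\gamma(t_0)=(t-t_0)(1,2t_0)+(t-t_0)^2(0,1)$. Take $n\sim\epsilon^{-1}$ boxes, belonging to $\epsilon$-separated values $t_k\in[0,1]$, and translate them in $y$ so that their supports are disjoint. The left side grows by $n^{1/q}$ and the right side by $n^{1/p}$, so $q\ge p$.

The two equations leave one free parameter, and $q\ge p$ bounds it:
$$\tfrac1p=1-\tfrac{2\theta}5,\qquad\tfrac1q=\tfrac{3\theta}5,\qquad\tfrac1r=1-\tfrac{3\theta}5,\qquad 0\le\theta\le1 .$$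
The far end $\theta=1$ is $p=q=\frac53$, $r=\frac52$.

*A degenerate curve.* Replace $\gamma$ by $(t,t^3)$. At $t_0=0$ the natural box is $|y_1|\le2\epsilon$, $|y_2|\le2\epsilon^3$, and it gives $\epsilon^{1/q+4/r}\lesssim\epsilon^{4/p}$. At the exponents $p=q=\frac53$, $r=\frac52$ this reads $\epsilon^{2.2}\lesssim\epsilon^{2.4}$, which is false as $\epsilon\to0$. So the endpoint inequality fails with the measure $dt$. Now compute $\det(\gamma',\gamma'')=6t$ and use the measure $|6t|^{1/3}dt$ instead. The interval $|t|\le\epsilon$ has measure $\sim\epsilon^{4/3}$, and the box test becomes $\epsilon^{\frac43\cdot\frac35+\frac85}=\epsilon^{2.4}\lesssim\epsilon^{2.4}$. The weight repairs exactly this test. Does it repair the inequality for every polynomial curve, in every dimension, with one constant for all curves of a given degree?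

## 2. Torsion, affine arclength, and the two theorems

Let $d\ge3$.

**Definition.** For a curve $\gamma:\mathbb R\to\mathbb R^{d-1}$, the *restricted X-ray transform* is
$$X^\gamma f(t,y)=\int_{\mathbb R}f(s,y+s\gamma(t))\,ds,\qquad(t,y)\in\mathbb R\times\mathbb R^{d-1}.$$
The *torsion* is $L_\gamma(t)=\det(\gamma'(t),\dots,\gamma^{(d-1)}(t))$, and the *affine arclength measure* is, in parametrized form, $d\gamma^*\lambda(t)=|L_\gamma(t)|^{\frac2{d(d-1)}}dt$. For $1\le q,r\le\infty$,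
$$\|g\|_{L^q(L^r;d\gamma^*\lambda)}=\Big(\int_{\mathbb R}\Big(\int_{\mathbb R^{d-1}}|g(t,y)|^r\,dy\Big)^{q/r}|L_\gamma(t)|^{\frac2{d(d-1)}}\,dt\Big)^{1/q},$$
with the usual modifications for $r=\infty$ or $q=\infty$; for $q=\infty$ the outer norm is the essential supremum with respect to $d\gamma^*\lambda$.

For $(t,t^2)$ the torsion is $2$, and for $(t,t^3)$ it is $6t$, as above.

The conditions on $1\le p,q,r\le\infty$ are
$$dp^{-1}\le(d-1)r^{-1}+1,\tag{1}$$
$$d(d-1)p^{-1}\le2q^{-1}+d(d-1)r^{-1},\tag{2}$$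
$$(d-2)(d+1)p^{-1}\le d(d-1)r^{-1}.\tag{3}$$
Equality in (1) and (2) means
$$\tfrac1r=\tfrac{d/p-1}{d-1},\qquad\tfrac1q=\tfrac{d(d-1)}2\big(\tfrac1p-\tfrac1r\big)=\tfrac d2\big(1-\tfrac1p\big).\tag{4}$$
Inserting the first formula, (3) becomes $(d^2-d-2)\frac1p\le\frac{d^2}p-d$, that is, $\frac1p\ge\frac d{d+2}$. By the second formula this is the same as $\frac1q\le\frac1p$:
$$\text{given equality in (1) and (2):}\qquad(3)\iff\tfrac1p\ge\tfrac d{d+2}\iff q\ge p .\tag{5}$$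
Writing $\frac1p=1-\frac{2\theta}{d+2}$ with $0\le\theta\le1$, we see that the admissible triples are exactly
$$\big(p_\theta^{-1},q_\theta^{-1},r_\theta^{-1}\big)=\Big(1-\theta+\tfrac{\theta d}{d+2},\ \tfrac{\theta d}{d+2},\ 1-\theta+\tfrac{\theta(d^2-d-2)}{d^2+d-2}\Big).$$

"Polynomial of degree $N$" means that all components have degree at most $N$. The estimate in question is
$$\|X^Pf\|_{L^q(L^r;d\gamma^*\lambda)}\le C\|f\|_{L^p}\quad\text{for all }f\in L^p\qquad(\gamma=P).\tag{$\ast$}$$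
A conjecture whose source is Spyridon Dendrinos and Betsy Stovall, "Uniform estimates for the X-ray transform restricted to polynomial curves", arXiv:1111.1795 (2011), says that $(\ast)$ holds for a polynomial $P$ of degree $N$ at all triples $(p_\theta,q_\theta,r_\theta)$ with $C$ depending only on $d,N,\theta$, and that for a fixed $P$ with $L_P\not\equiv0$ no other exponents are possible. We prove that the conjecture is true, with a constant uniform in $\theta$.

**Theorem 1.** Let $d\ge3$ and let $P:\mathbb R\to\mathbb R^{d-1}$ be a polynomial of degree $N$. Then $(\ast)$ holds for $(p,q,r)=(p_\theta,q_\theta,r_\theta)$ for all $\theta\in[0,1]$ with $C=C(d,N)$. Conversely, if $L_P\not\equiv0$ and $(\ast)$ holds with some finite $C$ for some $1\le p,q,r\le\infty$, then (1) and (2) hold with equality, and (3) holds.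

**Definition.** For measurable $F\ge0$ on $\mathbb R^{d-1}$ and $0<r,s<\infty$ let
$$\|F\|_{L^{r,s}}^s=\sum_{h\in\mathbb Z}2^{hs}\,|\{F\ge2^h\}|^{s/r}.$$

This is comparable to the usual Lorentz quasinorm. Since $\sum_h2^{hr}|\{F\ge2^h\}|=\int\sum_{2^h\le F}2^{hr}\,dy\sim\int F^r$, and an $\ell^{s/r}$ norm is at most the $\ell^1$ norm for $s\ge r$, we have $\|F\|_{L^{r,s}}\lesssim\|F\|_{L^r}$ if $s\ge r$; in the same way $\|F\|_{L^r}\lesssim\|F\|_{L^{r,s}}$ if $s\le r$. For example, $F(y)=|y|^{-(d-1)/r}\mathbf 1_{2\le|y|\le2^M}$ has $|\{F\ge2^h\}|\sim2^{-hr}$ for about $M$ values of $h$, so $\|F\|_{L^{r,s}}\sim M^{1/s}$ for large $M$: the second exponent counts dyadic scales.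

We write $p_1=q_1=\frac{d+2}d$, $r_1=\frac{(d+2)(d-1)}{(d-2)(d+1)}$ for the exponents at $\theta=1$.

**Theorem 2.** At $\theta=1$, $\|X^Pf\|_{L^{p_1}(L^{r_1,p_1};d\gamma^*\lambda)}\le C(d,N)\|f\|_{p_1}$. If $L_P\not\equiv0$, then $L^{r_1,p_1}$ cannot be replaced by $L^{r_1,s}$ with $s<p_1$.

**Numbers used throughout.** Put
$$m=p_1'=\tfrac{d+2}2,\qquad\mathsf b=\tfrac1{r_1'}=\tfrac{2d}{(d+2)(d-1)}=\tfrac d{m(d-1)},\qquad\nu=\tfrac12-\tfrac1m=\tfrac{d-2}{2(d+2)} .$$
Then $2<m\le d$, $1-\frac1m=\frac d{2m}$, $m-1=\frac d2$, $m(p_1-1)=p_1$, $\mathsf bm=\frac d{d-1}>1$, so $r_1'<m$ and $p_1<r_1<\infty$. For $d=3$: $m=\frac52$, $r_1'=\frac53$, $\nu=\frac1{10}$.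

**Results quoted.** The first is from Dendrinos–Wright, *Fourier restriction to polynomial curves I: a geometric inequality*, Amer. J. Math. 132 (2010). If $\Gamma:\mathbb R\to\mathbb R^d$ is polynomial of degree $\le n$ with $L_\Gamma=\det(\Gamma',\dots,\Gamma^{(d)})\not\equiv0$, then, up to finitely many points, $\mathbb R$ is a union of at most $C(d,n)$ disjoint intervals $I$ with
$$|\det(\Gamma'(t_1),\dots,\Gamma'(t_d))|\ge c(d,n)\prod_i|L_\Gamma(t_i)|^{1/d}\prod_{i<j}|t_i-t_j|,\qquad t\in I^d.\tag{DW}$$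
For $\Gamma'(t)=(1,t,\dots,t^{d-1})$ the left side is the absolute value of a Vandermonde determinant and $L_\Gamma$ is constant, so (DW) holds on all of $\mathbb R$, with equality for a suitable constant.

The second is the Loomis–Whitney inequality: on a product of $B\ge2$ $\sigma$-finite spaces, $\int\prod_{j=1}^BF_j\le\prod_j\|F_j\|_{L^{B-1}}$ if $F_j\ge0$ does not depend on the $j$-th variable. For $B=2$ it is Fubini: $\iint F_1(x_2)F_2(x_1)=\|F_1\|_1\|F_2\|_1$.

The third is the Riesz–Thorin theorem for mixed norms (Benedek–Panzone 1961): a linear operator on simple functions that is bounded $L^{a_j}(L^{b_j})\to L^{c_j}$ with norm $M_j$, $j=0,1$, is bounded $L^a(L^b)\to L^c$ with norm $\le M_0^{1-\lambda}M_1^\lambda$ for the interpolated exponents.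

**Conventions.** Unless said otherwise $C,c,c',\dots>0$ depend only on $d,N$ and may change from line to line; $\log=\log_2$; $A\sim B$ means $cA\le B\le CA$; $[\,\cdot\,]$ around a condition equals $1$ if the condition holds and $0$ if not. All functions may be taken Borel: changing $f$ on a null set changes $X^Pf(t,\cdot)$ only on a null set, for every $t$, and the same kind of remark applies to the operator $T$ below.

## 3. Test functions force the exponents

We prove the converse half of Theorem 1. Let $L_P\not\equiv0$, let $(\ast)$ hold, and write $X=X^P$. Fix a compact interval $I_0$ of positive length on which $L_P\ne0$ and $|P|\le K_P$. In this section implied constants may depend on $P$ and on the exponents.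

**Step 1 (balls give equality in (1)).** Let $f=\mathbf 1\{|s|\le R,|y|\le(1+K_P)R\}$. For $t\in I_0$ and $|y|\le R$ we have $|y+sP(t)|\le(1+K_P)R$ whenever $|s|\le R$, so $Xf\ge2R$. Hence $R^{1+(d-1)/r}\lesssim R^{d/p}$ for all $R>0$, and letting $R\to0$ and $R\to\infty$ gives equality in (1).

**Step 2 (small boxes give (2)).** For $t_0\in I_0$ let
$$Q_\epsilon(t_0)=\Big\{\sum_{j=1}^{d-1}c_jP^{(j)}(t_0):|c_j|\le\epsilon^j\Big\},\qquad|Q_\epsilon(t_0)|\sim\epsilon^{d(d-1)/2},$$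
the volume because $\sum j=\frac{d(d-1)}2$ and $|L_P|\sim1$ on $I_0$. We claim $P(t)-P(t_0)\in C_PQ_\epsilon(t_0)$ for $|t-t_0|\le\epsilon\le1$, uniformly in $t_0\in I_0$. By Taylor's formula $P(t)-P(t_0)=\sum_{j=1}^N\frac{(t-t_0)^j}{j!}P^{(j)}(t_0)$. The terms $j\le d-1$ are of the required form. For $j\ge d$ expand $P^{(j)}(t_0)$ in the basis $P'(t_0),\dots,P^{(d-1)}(t_0)$; the coefficients are bounded on $I_0$, and $\epsilon^j\le\epsilon^i$ for all $i\le d-1$. This proves the claim.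

Let $f=\mathbf 1\{|s|\le1,\ y-sP(t_0)\in(1+C_P)Q_\epsilon(t_0)\}$. For $|t-t_0|\le\epsilon$, $y\in Q_\epsilon(t_0)$, $|s|\le1$ we have $y+sP(t)-sP(t_0)\in(1+C_P)Q_\epsilon(t_0)$, so $Xf\ge2$. Hence $\epsilon^{1/q+d(d-1)/(2r)}\lesssim\epsilon^{d(d-1)/(2p)}$, and $\epsilon\to0$ gives (2).

**Step 3 (huge boxes give the reverse of (2)).** If a combination $c\cdot P$ with $c\neq0$ were constant, then $c\cdot P^{(j)}=0$ for all $j\ge1$ and $L_P\equiv0$. So no nontrivial linear combination of the components is constant, and eliminating leading terms by a linear change of $y$ (which changes only constants) we may assume that the components have distinct degrees $1\le n_1<\dots<n_{d-1}$, $P_j(t)=a_jt^{n_j}+\cdots$. With $\mathcal N=\sum n_j$,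
$$L_P(t)=a\,t^{\mathcal N-d(d-1)/2}(1+o(1)),\qquad t\to\infty,$$
where $a=\pm\prod_ja_j\cdot\det\big(n_j(n_j-1)\cdots(n_j-i+1)\big)_{i,j}$. By row operations this determinant equals $\det(n_j^i)_{1\le i,j\le d-1}=\prod_jn_j\prod_{i<j}(n_j-n_i)\ne0$. So $[R,2R]$ has affine measure $\sim R\cdot R^{\frac{2\mathcal N}{d(d-1)}-1}=R^{\frac{2\mathcal N}{d(d-1)}}$. Let $Q_R=\{|y_j|\le R^{n_j}\}$ and $f=\mathbf 1\{|s|\le1,\ y\in C_PQ_R\}$ with $C_P$ large. Then $Xf\ge2$ on $[R,2R]\times Q_R$ for large $R$, because $|P_j(t)|\lesssim R^{n_j}$ there. Hence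
$$R^{\mathcal N(\frac2{d(d-1)q}+\frac1r)}\lesssim R^{\mathcal N/p},$$
and $R\to\infty$ gives $\frac2{d(d-1)q}+\frac1r\le\frac1p$, the reverse of (2).

**Step 4 (many boxes give (3)).** Equality holds in (1) and (2), so by (5) we must show $q\ge p$. By (4), $\frac1p=\frac1d\big(1+\frac{d-1}r\big)>0$, so $p<\infty$. Suppose $q<p$. Choose $t_1,\dots,t_n\in I_0$, $n\sim\epsilon^{-1}$, such that the intervals $|t-t_k|\le\epsilon$ are disjoint and contained in $I_0$. Let $f_k$ be the function of Step 2 at $t_0=t_k$, translated in $y$ so that the supports of $f_1,\dots,f_n$ are disjoint, and $f=\sum_kf_k$. Then $\|f\|_p\lesssim n^{1/p}\epsilon^{d(d-1)/(2p)}$. For $|t-t_k|\le\epsilon$ we use $Xf\ge Xf_k$, so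
$$\|Xf\|\gtrsim n^{1/q}\,\epsilon^{1/q+d(d-1)/(2r)} .$$
By equality in (2) the powers of $\epsilon$ cancel in the ratio, which is $\gtrsim n^{1/q-1/p}\to\infty$. This is a contradiction. $\square$

Note that at $\theta=1$, where $q=p$, the superposition of Step 4 costs nothing. A proof of the endpoint has no room to lose when it sums over disjoint intervals of $t$.

## 4. Interpolation, the roots of the torsion, and the adjoint operator

If $L_P\equiv0$ the left side of $(\ast)$ is zero. So let $L_P\not\equiv0$. Since $|X^Pf|\le X^P|f|$, let $f\ge0$.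

**Step 1 ($\theta=1$ implies all $\theta$).** For $\theta=0$, $\|Xf(t,\cdot)\|_1=\iint f(s,y+sP(t))\,ds\,dy=\|f\|_1$. For $0<\theta<1$ write $f=f_0^{1-\theta}f_1^\theta$ with $f_0=f^{p_\theta}$ and $f_1=f^{p_\theta/p_1}$; this is correct because $\frac1{p_\theta}=1-\theta+\frac\theta{p_1}$. Hölder in $s$ gives $Xf\le(Xf_0)^{1-\theta}(Xf_1)^\theta$. Since $\frac1{q_\theta}=\frac\theta{q_1}$ and $\frac1{r_\theta}=(1-\theta)+\frac\theta{r_1}$, Hölder in the mixed norm gives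
$$\|Xf\|_{L^{q_\theta}(L^{r_\theta})}\le\|Xf_0\|_{L^\infty(L^1)}^{1-\theta}\|Xf_1\|_{L^{p_1}(L^{r_1})}^\theta\le C^\theta\|f_0\|_1^{1-\theta}\|f_1\|_{p_1}^\theta=C^\theta\|f\|_{p_\theta}.$$
As $C^\theta\le\max(1,C)$, the constant is uniform in $\theta$. Only $\theta=1$ remains.

**Step 2 (making the torsion a monomial).** Let $\xi(t)=(1,P(t))\in\mathbb R^d$ and $\Gamma(t)=\int_0^t\xi$. The matrix $(\xi,\xi',\dots,\xi^{(d-1)})$ has first row $(1,0,\dots,0)$, so $L_\Gamma=L_P$, and (DW) holds on $O(1)$ intervals for $\Gamma'=\xi$. We refine these intervals so that on each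
$$|L_P(t)|\sim W_0|t-b|^\ell,\qquad b\text{ outside the open interval},\quad0\le\ell\le\deg L_P\le(d-1)N .$$
Let $z_l$ be the complex roots of $L_P$. Split $\mathbb R$ into $O(1)$ intervals on which the point $b\in\{\operatorname{Re}z_l\}$ nearest to $t$ is fixed, and also at $b$. On such an interval $|t-b|\le|t-\operatorname{Re}z_l|$ and $|b-\operatorname{Re}z_l|\le|b-t|+|t-\operatorname{Re}z_l|\le2|t-\operatorname{Re}z_l|$, while $|t-\operatorname{Re}z_l|\le|t-b|+|b-\operatorname{Re}z_l|$. So $|t-z_l|\sim\max(|t-b|,A_l)$ with $A_l=\max(|b-\operatorname{Re}z_l|,|\operatorname{Im}z_l|)$. Split further at $|t-b|=A_l$. Then each factor $|t-z_l|$ is comparable either to $|t-b|$ or to a constant. (If $L_P$ is constant take $\ell=0$ and split at any $b$.) There are still $O(1)$ intervals, and (DW) passes to subintervals.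

**Step 3 (a new parameter).** Fix one such open interval $I$. By translation and reflection $b=0$ and $I\subset(0,\infty)$. With $w=|L_P|^{2/(d(d-1))}$ we have $w\sim Wt^\kappa$, $\kappa=\frac{2\ell}{d(d-1)}\ge0$. Put $\rho=1+\kappa\le C$ and
$$\sigma=Wt^\rho,\qquad\frac{d\sigma}{dt}=\rho Wt^\kappa\sim w .$$
So $d\sigma$ is comparable to affine arclength. Let $\Sigma\subset(0,\infty)$ be the image of $I$, and write
$$\omega(\sigma)=P(t(\sigma)),\quad\xi(\sigma)=(1,\omega(\sigma)),\quad e(\sigma)=\xi'(\sigma)=(0,\omega'(\sigma)),\quad\pi_\sigma(s,x)=x-s\,\omega(\sigma).$$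
Here $\omega'\ne0$ because $L_P\ne0$ on $I$. The adjoint of the transform is
$$Tg(s,x)=\int_\Sigma g(\sigma,x-s\,\omega(\sigma))\,d\sigma=\int_\Sigma g(\sigma,\pi_\sigma(s,x))\,d\sigma .$$
Functions on $\Sigma$ are extended by $0$, and $Tg_J:=T(g\mathbf 1_{\sigma\in J})$ for $J\subset[0,\infty)$.

**Main Proposition.** For measurable $g\ge0$, $\ \|Tg\|_{L^m(\mathbb R^d)}\le C\Big(\int_\Sigma\|g(\sigma,\cdot)\|_{L^{r_1',m}}^m\,d\sigma\Big)^{1/m}$.

**Step 4 (it implies Theorem 1 at $\theta=1$).** Let $f\ge0$ be bounded with compact support, $\Sigma_0\subset\Sigma$ compact, and $F(\sigma,y)=\int f(s,y+s\omega(\sigma))\,ds$, which is bounded with bounded support on $\Sigma_0\times\mathbb R^{d-1}$. Let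
$$g(\sigma,\cdot)=\mathbf 1_{\Sigma_0}(\sigma)\,\|F(\sigma)\|_{r_1}^{p_1-r_1}F(\sigma,\cdot)^{r_1-1}\qquad(0\text{ where }\|F(\sigma)\|_{r_1}=0).$$
Then $\|g(\sigma)\|_{r_1'}=\|F(\sigma)\|_{r_1}^{p_1-1}$ and $\int F(\sigma)g(\sigma)\,dy=\|F(\sigma)\|_{r_1}^{p_1}$ on $\Sigma_0$. Since $r_1'<m$, the $L^{r_1',m}$ quasinorm is bounded by the $L^{r_1'}$ norm. Since $m(p_1-1)=p_1$, Tonelli and the Main Proposition give
$$\mathcal M:=\int_{\Sigma_0}\|F(\sigma)\|_{r_1}^{p_1}d\sigma=\int_{\Sigma_0}\!\int Fg\,dy\,d\sigma=\int f\,Tg\le\|f\|_{p_1}\|Tg\|_m\le C\|f\|_{p_1}\mathcal M^{1/m}.$$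
As $\mathcal M<\infty$ and $1-\frac1m=\frac1{p_1}$, we get $\mathcal M^{1/p_1}\le C\|f\|_{p_1}$. Let $\Sigma_0\uparrow\Sigma$, pass to general $f\ge0$ by monotone convergence, use $d\sigma\sim w\,dt$, and add the $O(1)$ intervals.

**Step 5 (it implies the bound of Theorem 2).** Here we must choose $g$ adapted to the Lorentz quasinorm. Write $p=p_1$, $r=r_1$, $\alpha=p/r<1$, with $f,\Sigma_0,F$ as before. For $\sigma\in\Sigma_0$ let $\mu_h=|\{F(\sigma,\cdot)\ge2^h\}|$, $E_h=\{2^h\le F(\sigma,\cdot)<2^{h+1}\}$ and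
$$g(\sigma,\cdot)=\sum_{h:\mu_h>0}a_h\mathbf 1_{E_h},\quad a_h=2^{h(p-1)}\mu_h^{\alpha-1},\qquad\mathcal M=\int_{\Sigma_0}\|F(\sigma)\|_{L^{r,p}}^p\,d\sigma<\infty,$$
and $g=0$ off $\Sigma_0$. We have $|E_h|=\mu_h-\mu_{h+1}$. Since $\mu_{h+1}\le\mu_h$ and $\alpha<1$, $\mu_h^{\alpha-1}\mu_{h+1}\le\mu_{h+1}^\alpha$, so $\mu_h^{\alpha-1}(\mu_h-\mu_{h+1})\ge\mu_h^\alpha-\mu_{h+1}^\alpha$. By summation by parts
$$\int Fg\,dy\ge\sum_h2^ha_h|E_h|\ge\sum_h2^{hp}(\mu_h^\alpha-\mu_{h+1}^\alpha)=(1-2^{-p})\sum_h2^{hp}\mu_h^\alpha .$$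
In the other direction, $a_{h+1}\ge2^{p-1}a_h$ because $\mu_{h+1}^{\alpha-1}\ge\mu_h^{\alpha-1}$. So the $a_h$ increase in $h$ and tend to $0$ as $h\to-\infty$, and for $a_{h-1}\le\lambda<a_h$ the set $\{g>\lambda\}$ is contained in $\{F\ge2^h\}$. Hence
$$\|g(\sigma)\|_{L^{r',m}}^m\le C\int_0^\infty\lambda^{m-1}|\{g>\lambda\}|^{m/r'}d\lambda\le C\sum_ha_h^m\mu_h^{m/r'}=C\sum_h2^{hp}\mu_h^\alpha,$$
because $m(p-1)=p$ and $m(\alpha-1)+m(1-\frac1r)=\frac{m(p-1)}r=\alpha$. Therefore $c\mathcal M\le\int f\,Tg\le C\|f\|_p\mathcal M^{1/m}$, and we conclude as in Step 4. $\square$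

From here to the end of Section 12 we prove the Main Proposition. Let $\mathcal D_K$ be the set of dyadic intervals $[j2^K,(j+1)2^K)$, $j\ge0$, and $\mathcal D=\bigcup_{K\in\mathbb Z}\mathcal D_K$. A dyadic interval not containing $0$ lies in some $[2^s,2^{s+1})$.

## 5. Determinants with repeated points, and Loomis–Whitney

When we expand a power of $Tg$ we meet products $\prod_jg(\sigma_j,\pi_{\sigma_j}x)$. Each factor is constant along the line direction $\xi(\sigma_j)$. If we also discard the dependence on one more variable, it becomes constant along the plane spanned by $\xi(\sigma_j)$ and $e(\sigma_j)$. This section measures how transversal such lines and planes are, and bounds the integral of the product accordingly.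

Let $\eta=\frac{\rho-1}{2\rho}\in[0,\frac12)$, so that $1-2\eta=\frac1\rho\ge c$, and
$$\Delta(\sigma,\sigma')=|\sigma-\sigma'|\Big(\frac{\min(\sigma,\sigma')}{\max(\sigma,\sigma')}\Big)^\eta .$$
When the torsion is comparable to a constant, $\eta=0$ and $\Delta=|\sigma-\sigma'|$. On a dyadic interval not containing $0$ the ratio is at least $\frac12$, so $\Delta\ge\frac12|\sigma-\sigma'|$ there.

**Lemma 1.** Let $a_1,\dots,a_B\in\{1,2\}$, $\sum a_j=d$, let $\sigma_1,\dots,\sigma_B\in\Sigma$ be distinct, and let $D$ be the determinant with columns $\xi(\sigma_j)$ (all $j$) and $e(\sigma_j)$ (those $j$ with $a_j=2$). Then $|D|\ge c\prod_{i<j}\Delta(\sigma_i,\sigma_j)^{a_ia_j}$.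

For $d=3$, $\xi(t)=(1,t,t^2)$ and $a=(2,1)$ one computes $\det(\xi(t_1),\xi'(t_1),\xi(t_2))=(t_2-t_1)^2$, in agreement with $a_1a_2=2$.

*Proof.* Apply (DW) with the point $t_j$ if $a_j=1$, and with $t_j,t_j+h$ if $a_j=2$. Subtract columns, divide by $|h|$ for each doubled point, and let $h\to0$:
$$|\det(\xi(t_j),\,\partial_t\xi(t_j)\,[a_j=2])|\ge c\prod_j|L_P(t_j)|^{a_j/d}\prod_{i<j}|t_i-t_j|^{a_ia_j}.$$
Now $|L_P|^{1/d}=w^{(d-1)/2}$, and passing from $\partial_t\xi$ to $e=\partial_\sigma\xi$ costs a factor $dt/d\sigma\sim1/w$ per doubled point. With $w_j=w(t_j)$,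
$$|D|\ge c\prod_jw_j^{a_j\frac{d-1}2-[a_j=2]}\prod_{i<j}|t_i-t_j|^{a_ia_j}.$$
For $a=1$ the exponent is $\frac{d-1}2$ and for $a=2$ it is $d-2$; both equal $\frac12a(d-a)$, and $\frac12a_j(d-a_j)=\frac12\sum_{l\ne j}a_ja_l$. So
$$|D|\ge c\prod_{i<j}\big[(w_iw_j)^{1/2}|t_i-t_j|\big]^{a_ia_j}.$$
Let $t_1<t_2$. Then $\sigma_2-\sigma_1=W(t_2^\rho-t_1^\rho)\le\rho Wt_2^\kappa(t_2-t_1)$ and $(w_1w_2)^{1/2}\sim Wt_2^\kappa(t_1/t_2)^{\kappa/2}$. Therefore $(w_1w_2)^{1/2}(t_2-t_1)\ge c(t_1/t_2)^{\kappa/2}(\sigma_2-\sigma_1)=c\,\Delta(\sigma_1,\sigma_2)$, because $(t_1/t_2)^{\kappa/2}=(\sigma_1/\sigma_2)^{\kappa/(2\rho)}$ and $\frac\kappa{2\rho}=\eta$. $\square$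

**Definition.** For $\sigma\in\Sigma$ write $y=\tau\,\omega'(\sigma)+\bar y$ with $\bar y\perp\omega'(\sigma)$, and normalize $d\bar y$ so that $dy=d\tau\,d\bar y$. Concretely, fix linear maps $A_\sigma(\tau,z)=\tau\omega'(\sigma)+B_\sigma z$, $z\in\mathbb R^{d-2}$, with the range of $B_\sigma$ equal to $\omega'(\sigma)^\perp$, $|\det A_\sigma|=1$, and $A_\sigma$ Borel in $\sigma$. For $\beta=(\beta_\tau,\beta_\perp)\in[0,1]^2$ let
$$\|\varphi\|_{\beta;\sigma}=\big\|\,\|\varphi\|_{L^{1/\beta_\tau}(d\tau)}\big\|_{L^{1/\beta_\perp}(d\bar y)} .$$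

So $\beta_\tau=0$ means a supremum along $\omega'(\sigma)$. For $\beta_\tau=\beta_\perp=\frac1r$ this is the $L^r(\mathbb R^{d-1})$ norm. Using another complement of $\mathbb R\omega'(\sigma)$ with the same normalization only translates $\tau$ by a linear function of $\bar y$, so it does not change the norm. For the indicator of a set whose fibers in direction $\omega'$ are empty or of length $a$, and whose shadow in $\bar y$ has measure $b$, the norm is $a^{\beta_\tau}b^{\beta_\perp}$.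

**Lemma 2.** In the setting of Lemma 1 with $B\ge2$, let $\beta(1)=\frac{(1,1)}{B-1}$, $\beta(2)=\frac{(0,1)}{B-1}$, $v\ge1$, and $\varphi_j\ge0$ on $\mathbb R^{d-1}$. Then
$$\Big\|\prod_j\varphi_j\circ\pi_{\sigma_j}\Big\|_{L^v(\mathbb R^d)}\le|D|^{-\frac1{v(B-1)}}\prod_j\|\varphi_j\|_{\beta(a_j)/v;\sigma_j}.$$

*Proof.* By Lemma 1, $D\ne0$. Write points of $\mathbb R^d$ as $\sum_j\big(u_j\xi(\sigma_j)+u_j'e(\sigma_j)[a_j=2]\big)$, with blocks $\tilde u_j\in\mathbb R^{a_j}$; Lebesgue measure is $|D|\,d\tilde u$. Fix $j$ and use also the coordinates $(s,y)\mapsto s\xi(\sigma_j)+(0,y)$. In them Lebesgue measure is $ds\,dy$, and $\pi_{\sigma_j}$ is $(s,y)\mapsto y$; moreover $\pi_{\sigma_j}(\xi(\sigma_j))=0$ and $\pi_{\sigma_j}(e(\sigma_j))=\omega'(\sigma_j)$.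

If $a_j=1$, then $y$ is a linear function of $(\tilde u_l)_{l\ne j}$ only, and $s=u_j+{}$a linear function of the other blocks. The change of variables is triangular, so $dy=|D|\prod_{l\ne j}d\tilde u_l$.

If $a_j=2$, then $s=u_j+\cdots$ and $\tau=u_j'+\cdots$ with linear functions of the other blocks, while $\bar y$ is a function of $(\tilde u_l)_{l\ne j}$. So $d\bar y=|D|\prod_{l\ne j}d\tilde u_l$.

Let $\psi_j=\varphi_j$ if $a_j=1$ and $\psi_j(\bar y)=\operatorname{ess\,sup}_\tau\varphi_j$ if $a_j=2$. In either case $\varphi_j\circ\pi_{\sigma_j}$ is bounded a.e. by a function, given by $\psi_j$, that does not depend on the block $\tilde u_j$. Loomis–Whitney on the $B$ blocks, applied to the powers $\psi_j^v$, gives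
$$\int\prod_j(\varphi_j\circ\pi_{\sigma_j})^v\le|D|\prod_j\Big(|D|^{-1}\|\psi_j\|_{L^{v(B-1)}}^{v(B-1)}\Big)^{\frac1{B-1}}=|D|^{-\frac1{B-1}}\prod_j\|\psi_j\|_{L^{v(B-1)}}^v .$$
Take the $v$-th root; $\|\psi_j\|_{L^{v(B-1)}}=\|\varphi_j\|_{\beta(a_j)/v;\sigma_j}$. $\square$

## 6. The $d$-fold product reaches $\theta=\frac{d+2}{2d}$ and stops

The direct attack on $T$ is to raise $Tg$ to the power $d$, because $d$ directions $\xi(\sigma_j)$ span $\mathbb R^d$. Take the nondegenerate case $\eta=0$ and let $G(\sigma)=\|g(\sigma)\|_{L^{d-1}}$. Lemmas 1 and 2 with $B=d$, all $a_j=1$, $v=1$ give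
$$\|Tg\|_d^d=\int_{\Sigma^d}\int_{\mathbb R^d}\prod_jg(\sigma_j,\pi_{\sigma_j}x)\,dx\,d\sigma\le C\int\prod_{i<j}|\sigma_i-\sigma_j|^{-\frac1{d-1}}\prod_jG(\sigma_j)\,d\sigma .$$
Put $\gamma=\frac d{2(d-1)}<1$. Every pair occurs in two of the $d$ "stars" $\prod_{j\ne s}|\sigma_s-\sigma_j|$, so by the arithmetic–geometric mean inequality
$$\prod_{i<j}|\sigma_i-\sigma_j|^{-\frac1{d-1}}=\prod_{s=1}^d\Big(\prod_{j\ne s}|\sigma_s-\sigma_j|^{-\gamma}\Big)^{1/d}\le\frac1d\sum_{s=1}^d\prod_{j\ne s}|\sigma_s-\sigma_j|^{-\gamma}.\tag{6.1}$$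
So the form is at most $\int G\,(G*|\cdot|^{-\gamma})^{d-1}$. By the Hardy–Littlewood–Sobolev inequality $G\mapsto G*|\cdot|^{-\gamma}$ maps $L^2$ to $L^a$ with $\frac1a=\frac12-(1-\gamma)=\frac1{2(d-1)}$. Hence $(G*|\cdot|^{-\gamma})^{d-1}$ is in $L^2$ with norm $\le C\|G\|_2^{d-1}$, and $\|Tg\|_d\le C\|g\|_{L^2(L^{d-1})}$. By duality the transform is bounded from $L^{d/(d-1)}$ to $L^2(L^{(d-1)/(d-2)})$ on this interval. These are the exponents with $1-\frac{2\theta}{d+2}=1-\frac1d$, that is $\theta=\frac{d+2}{2d}<1$; indeed $\frac{\theta d}{d+2}=\frac12$, and $\frac1{r_\theta}=1-\frac{2d\theta}{(d+2)(d-1)}=\frac{d-2}{d-1}$. Together with Step 1 of Section 4 this reaches $0\le\theta\le\frac{d+2}{2d}$, which is $\frac56$ for $d=3$.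

To go further we need a target $L^m$ with $m=\frac{d+2}2<d$. Expand $B$ factors of $Tg$ and estimate in $L^{m/B}$. Minkowski's inequality, which brings the norm inside the $\sigma$-integral, needs $B\le m$. But then $B<d$, and the $B$ vectors $\xi(\sigma_1),\dots,\xi(\sigma_B)$ do not span $\mathbb R^d$. This is where the direct argument ends.

The way out has four parts. First, let some slots have multiplicity $a_j=2$, so that the columns $\xi(\sigma_j),e(\sigma_j)$ span; the price is the norm with exponents $(0,\frac1{B-1})$ in Lemma 2, a supremum in the direction $\omega'(\sigma)$. Second, to pay this price, cut $g(\sigma)$ into pieces on which all the norms $\|\cdot\|_{\beta;\sigma}$ are known at once; each piece carries a preferred length scale $2^k$ in $\sigma$. Third, prove that for one piece both short intervals (by Fourier analysis) and far-apart pairs of points (by the products with few factors) contribute little, compared with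 the scale $2^k$. Fourth, prove that two different pieces hardly interact, so that the pieces add up in $\ell^m$ and not merely in $\ell^1$.

## 7. Pieces with a length parameter $n$ and a scale parameter $k$

**Definition.** For $i=(i_\tau,i_\perp)\in\mathbb Z^2$ let $\mathcal P_i$ be the set of pairs $(g,G)$ of measurable functions, $g\ge0$ on $\Sigma\times\mathbb R^{d-1}$ and $G\ge0$ on $\Sigma$, such that for all $\sigma$ outside a null set
$$\|g(\sigma,\cdot)\|_{\beta;\sigma}\le2^{\beta\cdot i-\mathsf b(i_\tau+i_\perp)}G(\sigma)\qquad\text{for all }\beta\in[0,1]^2.\tag{7.1}$$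
Define real numbers $n=n(i)$, $k=k(i)$ by
$$i_\tau=n+k,\qquad i_\perp=(d-2)n+\Big(\frac{d(d-1)}2-1\Big)k .\tag{7.2}$$

Since $i_\perp-(d-2)i_\tau=\frac{(d-1)(d-2)}2k$, the map $i\mapsto(n,k)$ is linear and invertible, with $k=\frac{2(i_\perp-(d-2)i_\tau)}{(d-1)(d-2)}$. If $(g,G)\in\mathcal P_i$, then also $(g\mathbf 1_J,G\mathbf 1_J)\in\mathcal P_i$, and $(\tilde g,G)\in\mathcal P_i$ whenever $0\le\tilde g\le g$.

*Example.* Take $P(t)=(t,\dots,t^{d-1})$, so that the torsion is constant and $\sigma$ is a constant (depending on $d$) times $t$. Let $g(\sigma,\cdot)$ be the indicator of $\{\sum_jc_jP^{(j)}(t):|c_j|\le2^{n+jk}\}$. Its fibers along $P'(t)$ have length $\sim2^{n+k}$ and its shadow has measure $\sim\prod_{j=2}^{d-1}2^{n+jk}=2^{(d-2)n+(\frac{d(d-1)}2-1)k}$. When the numbers $i_\tau,i_\perp$ from (7.2) are integers this gives a member of $\mathcal P_i$, with $G$ equal to a constant comparable to $2^{\mathsf b(i_\tau+i_\perp)}$, the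 $L^{r_1'}$ norm of the indicator. These are the boxes of Section 3, with a second parameter: the shift $s(P(t')-P(t))$ stays in a multiple of the box for $|s|\lesssim2^n$, $|t'-t|\le2^k$. So $2^n$ is a length along the line and $2^k$ is a scale in $\sigma$. For $d=3$, $(i_\tau,i_\perp)=(n+k,n+2k)$.

**Lemma 3.** If $g\ge0$ is measurable and $g(\sigma,\cdot)\in L^{r_1',m}$ for a.e. $\sigma$, then a.e. $g=\sum_{i\in\mathbb Z^2}g_i$ with $(g_i,G_i)\in\mathcal P_i$ and $\sum_iG_i(\sigma)^m\le C\|g(\sigma)\|_{L^{r_1',m}}^m$ for a.e. $\sigma$.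

*Proof.* Fix $\sigma$. For $h\in\mathbb Z$ let $\Omega_h=\{2^h\le g<2^{h+1}\}$, let $\phi_h(\bar y)$ be the $\tau$-measure of the fiber of $\Omega_h$ over $\bar y$, and for $l\in\mathbb Z$ let $\Omega_{h,l}=\{y\in\Omega_h:2^l\le\phi_h(\bar y)<2^{l+1}\}$. As $|\Omega_h|<\infty$, up to null sets the $\Omega_{h,l}$ partition $\{g>0\}$. Let $a_{h,l}=|\{\bar y:2^l\le\phi_h<2^{l+1}\}|$; then $2^la_{h,l}\le|\Omega_{h,l}|$, and $\Omega_{h,l}$ is null if $a_{h,l}=0$.

If $2^{i_\perp}\le a_{h,l}<2^{i_\perp+1}$, assign $(h,l)$ to $i=(l,i_\perp)$. Then $\|g\mathbf 1_{\Omega_{h,l}}\|_{\beta;\sigma}\le2^{h+1}2^{\beta_\tau(l+1)}2^{\beta_\perp(i_\perp+1)}\le8\cdot2^h2^{\beta\cdot i}$. Let $\mathcal H_i$ be the set of $h$ with $(h,i_\tau)$ assigned to $i$. For $h\in\mathcal H_i$ we have $2^{i_\tau+i_\perp}\le|\Omega_{h,i_\tau}|\le|\Omega_h|$, and $|\Omega_h|\le C_\sigma2^{-hr_1'}$ because a single term of the Lorentz sum is finite; so $\mathcal H_i$ is bounded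 above. Put
$$g_i=\sum_{h\in\mathcal H_i}g\mathbf 1_{\Omega_{h,i_\tau}},\qquad G_i=16\cdot2^{\max\mathcal H_i}2^{\mathsf b(i_\tau+i_\perp)}\quad(0\text{ if }\mathcal H_i=\emptyset).$$
By the triangle inequality and a geometric series, $\|g_i\|_{\beta;\sigma}\le16\cdot2^{\max\mathcal H_i}2^{\beta\cdot i}$, which is (7.1).

Each $(h,l)$ is assigned to at most one $i$. With $h=\max\mathcal H_i$, $l=i_\tau$ we have $2^{i_\tau+i_\perp}\le|\Omega_{h,l}|$, and the pairs $(h,l)$ for different $i$ are different. As $\mathsf bm\ge1$,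
$$\sum_iG_i^m\le C\sum_{h,l}2^{hm}|\Omega_{h,l}|^{\mathsf bm}\le C\sum_h2^{hm}|\Omega_h|^{m/r_1'}\le C\|g(\sigma)\|_{L^{r_1',m}}^m .$$
For measurability take $g$ Borel. Then $\phi_h(\sigma,z)=\int\mathbf 1_{\Omega_h}(\sigma,A_\sigma(\tau,z))\,d\tau$ and $a_{h,l}(\sigma)$ are Borel by Tonelli, hence so are the sets $\{\sigma:h\in\mathcal H_i(\sigma)\}$, $g_i$ and $G_i$. $\square$

## 8. Intervals of $\sigma$ shorter than $2^k$

**Lemma 4.** If $(g,G)\in\mathcal P_i$, $k=k(i)$ and $J\in\mathcal D$, then $\|Tg_J\|_m\le C(2^{-k}|J|)^\nu\|G\|_{L^m(J)}$.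

*Proof.* The plan is to interpolate an $L^d$ bound, which is the $d$-fold product of Section 6 on a bounded interval, with an $L^2$ bound for functions of a fixed frequency in the direction $\omega'(\sigma)$.

**Step 0 (preparation).** First let $0\notin J$, so that $\Delta(\sigma,\sigma')\ge\frac12|\sigma-\sigma'|$ on $J$. We may assume $\|G\|_{L^m(J)}<\infty$. Replacing $g$ by $\min(g,R)\mathbf 1_{|y|\le R}\mathbf 1_J$ and letting $R\to\infty$ (monotone convergence), let $g$ be bounded with bounded support and $g=g\mathbf 1_J$.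

**Step 1 ($L^d$ bound).** For $\tilde g\ge0$ on $J$ and $\tilde G(\sigma)=\|\tilde g(\sigma)\|_{L^{d-1}}$, Lemmas 1 and 2 with $B=d$, $a\equiv1$, $v=1$ give
$$\|T\tilde g\|_d^d\le C\int_{J^d}\prod_{i<j}|\sigma_i-\sigma_j|^{-\frac1{d-1}}\prod_j\tilde G(\sigma_j)\,d\sigma\le C\int_J\tilde G(\sigma_1)^d\Big(\int_{J^{d-1}}\prod_{i<j}|\sigma_i-\sigma_j|^{-\frac1{d-1}}d\sigma_2\cdots d\sigma_d\Big)d\sigma_1,$$
using $\prod_j\tilde G(\sigma_j)\le\frac1d\sum_j\tilde G(\sigma_j)^d$ and symmetry. Bound the inner kernel by the stars in (6.1). For a star with center $\sigma_1$, each of the $d-1$ leaves integrates to $\le C|J|^{1-\gamma}$. For a star with center $\sigma_s$, $s\ne1$, integrate first the $d-2$ leaves other than $\sigma_1$, then the center against $|\sigma_s-\sigma_1|^{-\gamma}$; again we get $(C|J|^{1-\gamma})^{d-1}$. Since $(d-1)(1-\gamma)=\frac d2-1$,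
$$\|T\tilde g\|_d\le C|J|^{\frac12-\frac1d}\|\tilde g\|_{L^d(J;L^{d-1})},\tag{8.1}$$
also for complex $\tilde g$, since $|T\tilde g|\le T|\tilde g|$.

**Step 2 ($L^2$ bound at a fixed frequency).** Let $0\le\psi\in C_c^\infty$, $\operatorname{supp}\psi\subset\{\frac12\le|u|\le2\}$, $\sum_{l\in\mathbb Z}\psi(2^lu)=1$ for $u\ne0$. Let $P_l$ act on functions of $(\sigma,y)$ by the $y$-Fourier multiplier $\psi(2^l\omega'(\sigma)\cdot\zeta)$, and let $\tilde P_l$ be defined likewise from $\tilde\psi\in C_c^\infty(\mathbb R\setminus0)$ with $\tilde\psi=1$ on $\operatorname{supp}\psi$; so $P_l\tilde P_l=P_l$. A convolution $\int\mathsf k(\tau)f(y-\tau\omega'(\sigma))\,d\tau$ has multiplier $\hat{\mathsf k}(\omega'(\sigma)\cdot\zeta)$. Hence $P_l,\tilde P_l$ are convolutions in $\tau$ with the kernels $2^{-l}\check\psi(2^{-l}\tau)$ and $2^{-l}\check{\tilde\psi}(2^{-l}\tau)$. In particular they preserve joint measurability and are bounded on every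 $L^q(\mathbb R^{d-1})$ uniformly in $\sigma$ and $l$.

Let $u=P_l\tilde g$ with $\tilde g\in L^2(J\times\mathbb R^{d-1})$. The integral $Tu(s,\cdot)=\int_Ju(\sigma,\cdot-s\omega(\sigma))\,d\sigma$ converges in $L^2_x$ for every $s$, as $|J|<\infty$. Its $x$-Fourier transform at a.e. $\zeta$ is
$$\int_J\hat u(\sigma,\zeta)e^{-is\,\omega(\sigma)\cdot\zeta}d\sigma=\int\Theta_\zeta(z)e^{-isz}dz,\qquad\Theta_\zeta(z)=\sum_{\sigma\in J\cap\Sigma,\ \omega(\sigma)\cdot\zeta=z}\frac{\hat u(\sigma,\zeta)}{|\omega'(\sigma)\cdot\zeta|}.$$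
This is the change of variables $z=\omega(\sigma)\cdot\zeta$. As a function of $t$, $\omega(\sigma)\cdot\zeta$ is a polynomial of degree $\le N$: if it is nonconstant it is at most $N$-to-one, and if it is constant then $\hat u(\cdot,\zeta)=0$, since $\psi(0)=0$. On $\operatorname{supp}\hat u$ we have $|\omega'(\sigma)\cdot\zeta|^{-1}\le2^{l+1}$. By Cauchy–Schwarz on the sum of at most $N$ terms, and changing variables back,
$$\|\Theta_\zeta\|_2^2\le N\int_J\frac{|\hat u(\sigma,\zeta)|^2}{|\omega'(\sigma)\cdot\zeta|}d\sigma\le N2^{l+1}\int_J|\hat u(\sigma,\zeta)|^2d\sigma .$$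
Also $\|\Theta_\zeta\|_1\le\int_J|\hat u|\,d\sigma<\infty$ for a.e. $\zeta$. Plancherel in $s$ and in $x$ gives
$$\|TP_l\tilde g\|_2\le C2^{l/2}\|\tilde g\|_{L^2(J;L^2)}.\tag{8.2}$$

**Step 3 (interpolation).** Let $\lambda_0=\frac2{d+2}$. Then $\frac{\lambda_0}2+\frac{1-\lambda_0}d=\frac2{d+2}=\frac1m$ and $(1-\lambda_0)(\frac12-\frac1d)=\frac{d-2}{2(d+2)}=\nu$. Define
$$\frac1{b_*}=\frac{\lambda_0}2+\frac{1-\lambda_0}{d-1}=\frac{2d-1}{(d+2)(d-1)} .$$
By (8.1) and the boundedness of $P_l$ on $L^{d-1}$, $TP_l$ is bounded $L^d(J;L^{d-1})\to L^d$ with norm $C|J|^{\frac12-\frac1d}$. Riesz–Thorin between this and (8.2) gives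
$$\|TP_lu\|_m\le C2^{\frac l{d+2}}|J|^\nu\|u\|_{L^m(J;L^{b_*})}\tag{8.3}$$
for simple $u$ with support of finite measure. If $u\in L^2(J;L^2)\cap L^m(J;L^{b_*})$, choose simple $u_j\to u$ in both spaces (truncate $u$ in size and in support, then approximate uniformly on the truncated support). By (8.2) $TP_lu_j\to TP_lu$ in $L^2$, and Fatou along an a.e. convergent subsequence gives (8.3) for $u$. Apply it to $u=\tilde P_lg$, which is in $L^q(\mathbb R^{d-1})$ for every $q$, uniformly in $\sigma$, so in both spaces. As $P_l\tilde P_l=P_l$,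
$$\|TP_lg\|_m\le C2^{\frac l{d+2}}|J|^\nu\|\tilde P_lg\|_{L^m(J;L^{b_*})}.$$

**Step 4 (using all the norms of a piece).** Young's inequality in $\tau$, from $L^{1/\beta_\tau}$ to $L^{b_*}$, uses the kernel in $L^q$ with $1-\frac1q=\beta_\tau-\frac1{b_*}$, whose norm is $C2^{-l(1-1/q)}$. So
$$\|\tilde P_lg(\sigma)\|_{b_*}\le C2^{-l(\beta_\tau-1/b_*)}\|g(\sigma)\|_{(\beta_\tau,1/b_*);\sigma},\qquad\tfrac1{b_*}\le\beta_\tau\le1 .$$
Let $\beta_0=\frac1{d+2}+\frac1{b_*}=\frac{3d-2}{(d+2)(d-1)}$. It lies in $(\frac1{b_*},1)$, because $3d-2<d^2+d-2$ for $d>2$. Inserting (7.1), the total exponent of $2$ is $\frac l{d+2}-l(\beta_\tau-\frac1{b_*})+\beta_\tau i_\tau+\frac1{b_*}i_\perp-\mathsf b(i_\tau+i_\perp)$, so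
$$\|TP_lg\|_m\le C|J|^\nu\,2^{(\beta_0-\mathsf b)i_\tau+(\frac1{b_*}-\mathsf b)i_\perp}\,2^{(l-i_\tau)(\beta_0-\beta_\tau)}\,\|G\|_{L^m(J)}.$$
Choose $\beta_\tau=\beta_0\pm\varepsilon_0$ with $\varepsilon_0=\varepsilon_0(d)>0$ small, the sign depending on the sign of $l-i_\tau$, so that the middle factor becomes $2^{-\varepsilon_0|l-i_\tau|}$, and sum over $l$. Since $\beta_0-\mathsf b=\frac{d-2}{(d+2)(d-1)}$ and $\frac1{b_*}-\mathsf b=\frac{-1}{(d+2)(d-1)}$, the first exponent is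
$$\frac{(d-2)i_\tau-i_\perp}{(d+2)(d-1)}=-\frac{(d-1)(d-2)k}{2(d+2)(d-1)}=-\nu k .$$
So $\sum_l\|TP_lg\|_m\le C(2^{-k}|J|)^\nu\|G\|_{L^m(J)}$.

**Step 5 (reassembling $g$).** For every $\sigma$, $\omega'(\sigma)\cdot\zeta\ne0$ for a.e. $\zeta$, and $0\le\sum_{|l|\le M}\psi(2^l\cdot)\le1$. Hence $\sum_{|l|\le M}P_lg\to g$ in $L^2(J;L^2)$ as $M\to\infty$, and $T$ of it converges to $Tg$ in $L^2([-R,R]\times\mathbb R^{d-1})$ for every $R$, because $\|Tu(s,\cdot)\|_2\le|J|^{1/2}\|u\|_{L^2(J;L^2)}$. Fatou along an a.e. convergent subsequence gives the claim when $0\notin J$.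

**Step 6 (intervals touching $0$).** If $J=[0,2^K)$, sum over the shells $[2^q,2^{q+1})$, $q<K$: $\sum_{q<K}C2^{\nu(q-k)}\|G\|_{L^m(J)}\le C2^{\nu(K-k)}\|G\|_{L^m(J)}$, since $\nu>0$. $\square$

Lemma 4 is good for $|J|\le2^k$ and useless for $|J|\gg2^k$. The next tool is for large scales.

## 9. Products with at most $m$ factors

**Lemma 5.** Let $2\le B\le m$, $a_j\in\{1,2\}$, $\sum_{j\le B}a_j=d$, $(g_j,G_j)\in\mathcal P_{i_j}$, $n_j=n(i_j)$, $k_j=k(i_j)$, $y_B=\frac B{m(B-1)}$. Let $S_j$ be bounded intervals and $\mathcal G\subset\prod S_j$ measurable with $\Delta(\sigma_i,\sigma_j)\ge\delta_{ij}>0$ on $\mathcal G$. Then $U(x)=\int_{\mathcal G}\prod_jg_j(\sigma_j,\pi_{\sigma_j}x)\,d\sigma$ satisfies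
$$\|U\|_{m/B}\le C\prod_{i<j}\delta_{ij}^{-y_Ba_ia_j}\prod_j2^{e_j}|S_j|^{\frac d{2m}}\|G_j\|_{L^m(S_j)},$$
$$e_j=y_B\Big[(d-a_j)n_j+\tfrac{d^2-d-a_j^2+a_j}2k_j\Big]-\tfrac dm\Big(n_j+\tfrac d2k_j\Big).$$

*Proof.* Put $v=m/B\ge1$. By Minkowski's inequality and Lemma 2,
$$\|U\|_v\le\int_{\mathcal G}|D|^{-\frac1{v(B-1)}}\prod_j\|g_j(\sigma_j)\|_{\beta(a_j)/v;\sigma_j}\,d\sigma .$$
Here $\frac1{v(B-1)}=y_B\le\frac2m<1$, so $\beta(a_j)/v\in[0,1]^2$ and (7.1) applies; and $|D|^{-y_B}\le C\prod\delta_{ij}^{-y_Ba_ia_j}$ by Lemma 1. By (7.1),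
$$\|g_j(\sigma_j)\|_{\beta(a_j)/v;\sigma_j}\le2^{\frac Bm\beta(a_j)\cdot i_j-\mathsf b(i_{j,\tau}+i_{j,\perp})}G_j(\sigma_j).$$
From (7.2), $i_\tau+i_\perp=(d-1)n+\frac{d(d-1)}2k$ and $i_\perp=(d-2)n+\frac{d^2-d-2}2k$. In both cases $a=1,2$ this says $(B-1)\beta(a)\cdot i=(d-a)n+\frac{d^2-d-a^2+a}2k$, so $\frac Bm\beta(a)\cdot i$ is the first part of $e_j$. Also $\mathsf b(i_\tau+i_\perp)=\frac d{m(d-1)}(i_\tau+i_\perp)=\frac dm(n+\frac d2k)$. So the exponent of $2$ is $e_j$. Finally $\int_{S_j}G_j\le|S_j|^{1-1/m}\|G_j\|_{L^m(S_j)}$ and $1-\frac1m=\frac d{2m}$. $\square$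

**Identity (a).** If all $(n_j,k_j)=(n,k)$, then
$$\sum_je_j+\tfrac{dB}{2m}k-y_Bk\sum_{i<j}a_ia_j=0.\tag{9.1}$$
It says that if all lengths $|S_j|$ and all separations are $2^k$, Lemma 5 has constant $1$. The $n$-coefficient is $y_B(Bd-d)-\frac{dB}m=0$, since $y_B(B-1)=\frac Bm$. Since $\sum_{i<j}a_ia_j=\frac{d^2-\sum a_j^2}2$, the sums of $a_j^2$ cancel in the $k$-coefficient, which equals
$$\tfrac{y_B}2\big[B(d^2-d)+d-d^2\big]-\tfrac{d^2B}{2m}+\tfrac{dB}{2m}=\tfrac B{2m}(d^2-d)-\tfrac{d^2B}{2m}+\tfrac{dB}{2m}=0 .$$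

**Identity (b).** Suppose $P$ of the $B$ slots, with dimensions $a_j$ summing to $A$ ("first kind"), have parameters $(n,k)$, and the other $B-P$ slots have $(n',k')$. (In Sections 9–11, $P$ is a number of slots.) Then
$$\sum_je_j+\tfrac d{2m}\big(Pk+(B-P)k'\big)-y_B\Big[k\!\!\sum_{i<j\text{ both first kind}}\!\!a_ia_j+k'\!\!\sum_{\text{other pairs}}\!\!a_ia_j\Big]=\alpha_n(n'-n)+\alpha_k(k'-k),\tag{9.2}$$
$$\alpha_n=\frac{BA-dP}{m(B-1)},\qquad\alpha_k=\frac{BA(A-1)-Pd(d-1)}{2m(B-1)}.$$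
The left side is linear in $(n,k,n',k')$ and vanishes for $(n,k)=(n',k')$ by (9.1), so it depends only on $n'-n$ and $k'-k$, and we may take $n=k=0$. The $n'$-coefficient is
$$y_B[(B-P)d-(d-A)]-\tfrac dm(B-P)=\tfrac{B(B-P)d-B(d-A)-d(B-1)(B-P)}{m(B-1)}=\tfrac{d(B-P)-Bd+BA}{m(B-1)}=\alpha_n .$$
For the $k'$-coefficient, the sum over "other pairs" is $\frac12(d^2-A^2-\sum_{\text{second kind}}a_j^2)$. The sums of $a_j^2$ cancel, and with $(d-A)-(d^2-A^2)=-(d-A)(d+A-1)$ the coefficient is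
$$\tfrac{y_B}2\big[(B-P)(d^2-d)-(d-A)(d+A-1)\big]-\tfrac{(B-P)(d^2-d)}{2m}.$$
Since $(d-A)(d+A-1)=d^2-d-A(A-1)$, this equals $\frac{(B-P)(d^2-d)-B(d^2-d)+BA(A-1)}{2m(B-1)}=\alpha_k$.

*Check for $d=3$.* Here $m=\frac52$, $B=2$, $a=(2,1)$, $y_B=\frac45$. The formulas give $e=-\frac25n-\frac15k$ for $a=2$ and $e=\frac25n+\frac35k$ for $a=1$. With equal parameters $e_1+e_2=\frac25k$, and (9.1) reads $\frac25+\frac65-\frac85=0$. If the slot $a=2$ has $(n,k)$ and the slot $a=1$ has $(n',k')$, the left side of (9.2) is $\frac25(n'-n)-\frac15k+\frac35k'+\frac35(k+k')-\frac85k'=\frac25(n'-n)-\frac25(k'-k)$, as predicted by $P=1,A=2$.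

**Lemma 6.** For $0\le h\in L^1(0,\infty)$,
$$\Big(\int h\Big)^m=m(m-1)\iint_{u<v}h(u)h(v)\Big(\int_u^vh\Big)^{m-2}du\,dv .$$
The same holds on any interval.

*Proof.* For fixed $u$, $\int_u^\infty h(v)(\int_u^vh)^{m-2}dv=\frac1{m-1}(\int_u^\infty h)^{m-1}$. Then $\int h(u)(\int_u^\infty h)^{m-1}du=\frac1m(\int h)^m$. $\square$

## 10. One piece: short and long distances are both harmless

**Proposition A.** For $(g,G)\in\mathcal P_i$, $k=k(i)$: $\|Tg\|_m\le C\|G\|_m$. Moreover there is $c>0$ such that, for $R=2^{k+\lambda}$, $\lambda\ge0$, and $h_x(\sigma)=g(\sigma,\pi_\sigma x)$,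
$$\int_{\mathbb R^d}\iint_{v-u\ge R}h_x(u)h_x(v)\Big(\int_u^vh_x\Big)^{m-2}du\,dv\,dx\le C2^{-c\lambda}\|G\|_m^m .\tag{10.1}$$

Before the proof, look at $d=3$ with $\eta=0$. Let $S,S'$ be intervals of length $2^K$ at distance $\ge2^{K-1}$. Then $Tg_S\,Tg_{S'}$ is exactly a $U$ of Lemma 5 with $B=2$, $a=(2,1)$, and the lemma gives
$$\|Tg_STg_{S'}\|_{5/4}\le C\,2^{-\frac85K}\,2^{\frac25k}\,2^{\frac65K}\|G\|_{L^{5/2}(S)}\|G\|_{L^{5/2}(S')}=C2^{-\frac25(K-k)}\|G\|_{L^{5/2}(S)}\|G\|_{L^{5/2}(S')} .$$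
Pairs of points at distance $2^K\gg2^k$ gain a power. Pairs at distance $2^K\ll2^k$ gain by Lemma 4. In higher dimensions the clusters contain several points, which must be kept apart from each other, and if $\eta>0$ an interval near $0$ needs care; this is what the proof below handles.

*Proof.* **Step 1 (a finite supremum to be bounded).** Let $\mathcal S$ be the supremum of $\|Tg\|_m$ over $(g,G)\in\mathcal P_i$ with $\|G\|_m\le1$ and $g$ supported in $\sigma<2^{K_0}$. By Lemma 4 with $J=[0,2^{K_0})$, $\mathcal S<\infty$. We bound $\mathcal S$ independently of $K_0$ and $i$. Take such a pair; then $h_x\in L^1$ for a.e. $x$.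

**Step 2 (sorting pairs by distance).** For $J=[j2^K,(j+1)2^K)\in\mathcal D_K$ let $\tilde J=[j2^K,(j+3)2^K)$ and
$$B_J(x)=\iint_{u\in J,\ v\in\tilde J,\ v-u\ge2^K}h_x(u)h_x(v)\,du\,dv .$$
If $u\in J$ and $2^K\le v-u<2^{K+1}$, then $v\in\tilde J$ and $\int_u^vh_x\le Tg_{\tilde J}(x)$. So the part $2^K\le v-u<2^{K+1}$ of the double integral in Lemma 6 is at most $\mathcal E_K:=\sum_{J\in\mathcal D_K}B_J(Tg_{\tilde J})^{m-2}$. Hölder with exponents $\frac m2,\frac m{m-2}$ and the definition of $\mathcal S$ give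
$$\int\mathcal E_K\le\sum_{J\in\mathcal D_K}\|B_J\|_{m/2}\big(\mathcal S\|G\|_{L^m(\tilde J)}\big)^{m-2}.\tag{10.2}$$

**Claim.** For some $c>0$, $\|B_J\|_{m/2}\le C(1+\mathcal S)2^{-c|K-k|}\|G\|_{L^m(\tilde J)}^2$.

**Step 3 (the Claim suffices).** Given the Claim, and since each point lies in three of the $\tilde J$, $\int\mathcal E_K\le C(1+\mathcal S)\mathcal S^{m-2}2^{-c|K-k|}\|G\|_m^m$. Sum over $K\in\mathbb Z$, use Lemma 6 and take the supremum: $\mathcal S^m\le C(1+\mathcal S)\mathcal S^{m-2}$, that is, $\mathcal S^2\le C(1+\mathcal S)$ if $\mathcal S>0$, so $\mathcal S\le C$. Letting $K_0\to\infty$ gives $\|Tg\|_m\le C\|G\|_m$. Summing $\int\mathcal E_K$ only over the $K$ with $2^{K+1}>R$, that is $K-k>\lambda-1$, gives (10.1), again by monotone convergence in $K_0$.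

The remaining steps prove the Claim. If $\|G\|_{L^m(\tilde J)}=0$ there is nothing to do; normalize $\|G\|_{L^m(\tilde J)}=1$.

**Step 4 (small $K$).** Always $B_J\le Tg_J\,Tg_{\tilde J}$. By Lemma 4, applied to the three intervals of $\mathcal D_K$ in $\tilde J$, $\|B_J\|_{m/2}\le\|Tg_J\|_m\|Tg_{\tilde J}\|_m\le C2^{2\nu(K-k)}$. This proves the Claim for $K\le k+2$. From now on $\mu=K-k>2$.

**Step 5 (separated intervals).** Let $\varepsilon>0$ be small, to be fixed depending on $d,N$, and $r=2^{\lfloor k-\varepsilon\mu\rfloor}\le2^{K-2}$. If $u\in Q\in\mathcal D_{K-2}$, $v\in Q'\in\mathcal D_{K-2}$ and $v-u\ge2^K=4\cdot2^{K-2}$, then the indices of $Q,Q'$ differ by at least $4$. So $B_J\le\sum_{Q,Q'}Tg_QTg_{Q'}$ over the $O(1)$ pairs $Q,Q'\in\mathcal D_{K-2}$ in $\tilde J$ with $\inf Q'-\sup Q\ge2^{K-1}$.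

If $Q=[0,2^{K-2})$, split it into $[0,r)$ and $Q_s=[2^s,2^{s+1})$, $r\le2^s<2^{K-2}$, at most $C(1+\mu)$ pieces. For the first, Lemma 4 gives $\|Tg_{[0,r)}Tg_{Q'}\|_{m/2}\le C2^{-\nu\varepsilon\mu}\mathcal S$. If $Q\ne[0,2^{K-2})$, put $Q_s:=Q$. Let $|Q_s|=2^q$, so $r\le2^q\le2^{K-2}$. Neither $Q_s$ nor $Q'$ contains $0$, so $\Delta\ge\frac12|\sigma-\sigma'|$ inside $Q_s$ and inside $Q'$. Across,
$$\Delta(\sigma,\sigma')\ge c\,2^{K-\eta(K-q)}\qquad(\sigma\in Q_s,\ \sigma'\in Q').\tag{10.3}$$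
Indeed $|\sigma-\sigma'|\ge2^{K-1}$. If $Q=[0,2^{K-2})$ then $j=0$, $\sigma\ge2^q$ and $\sigma'\le3\cdot2^K$. Otherwise $q=K-2$ and $\sigma/\sigma'\ge\frac1{12}$: for $j=0$ because $\sigma\ge2^{K-2}$, $\sigma'\le3\cdot2^K$, and for $j\ge1$ because $\sigma/\sigma'\ge\frac j{j+3}$.

**Step 6 (choice of the slots).** Let $B=\lceil d/2\rceil$, so $2\le B\le m$, and let all $a_j=2$ except, for $d$ odd, one $a_j=1$. We claim that there is a set of $P$ slots, $1\le P\le B-1$, with dimension sum $A$ such that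
$$Q_0:=\frac{A(d-A)}{B-1}\ge\frac{d+1}2>\frac d2=m-1.\tag{10.4}$$
For $d$ odd take $A=\frac{d-1}2=B-1$; then $Q_0=d-A=\frac{d+1}2$. If $A$ is even use $\frac A2$ slots of dimension $2$; if $A$ is odd use the slot of dimension $1$ and $\frac{A-1}2$ slots of dimension $2$. In both cases $1\le P\le A=B-1$. For $d$ even take $A$ the even element of $\{\frac d2,\frac d2-1\}$, so $A\ge2$, and $P=\frac A2\le\frac d4\le\frac d2-1=B-1$. Then $A(d-A)\ge\frac{d^2-4}4$ and $Q_0\ge\frac{d^2-4}4\cdot\frac2{d-2}=\frac{d+2}2$. Order the slots so that these are the first $P$.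

**Step 7 (narrow points).** Fix $c_0=\frac1{3B^2}$. Suppose that at $x$ there is a dyadic $I\subset Q_s$, $|I|=r$, with $Tg_I>c_0Tg_{Q_s}$. Then at $x$
$$Tg_{Q_s}\le X_{Q_s}:=c_0^{-1}\Big(\sum_{I\subset Q_s,|I|=r}(Tg_I)^m\Big)^{1/m},\qquad\|X_{Q_s}\|_m\le C(2^{-k}r)^\nu\|G\|_{L^m(Q_s)}\le C2^{-\nu\varepsilon\mu}$$
by Lemma 4. The same holds for $Q'$. These $x$ contribute at most $\|X_{Q_s}Tg_{Q'}\|_{m/2}+\|Tg_{Q_s}X_{Q'}\|_{m/2}\le C2^{-\nu\varepsilon\mu}\mathcal S$.

**Step 8 (broad points).** At the other $x$ every dyadic $I$ of length $r$ carries at most the fraction $c_0$ of $\int_{Q_s}h_x$ and of $\int_{Q'}h_x$. For $b\le B$, at least half of the mass of $h_x^{\otimes b}$ on $Q_s^b$, and on $Q'^b$, is on tuples with all mutual gaps $\ge r$: a point within $r$ of $\sigma_i$ lies in one of three dyadic intervals of length $r$, and $\binom b2\cdot3c_0\le\frac12$. Hence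
$$(Tg_{Q_s})^P(Tg_{Q'})^{B-P}\le4U_1,\qquad(Tg_{Q_s})^{B-P}(Tg_{Q'})^P\le4U_2,$$
where $U_1$ is as in Lemma 5 with the first $P$ slots in $Q_s$ and the others in $Q'$, $U_2$ has the roles of $Q_s,Q'$ interchanged, and $\mathcal G$ is given by in-cluster gaps $\ge r$, so it does not depend on $x$. Multiplying, $Tg_{Q_s}Tg_{Q'}\le C(U_1U_2)^{1/B}$ at these $x$, and by Cauchy–Schwarz
$$\|(U_1U_2)^{1/B}\|_{m/2}\le\big(\|U_1\|_{m/B}\|U_2\|_{m/B}\big)^{1/B}.$$

**Step 9 (the exponent).** In Lemma 5 the norms of $G$ are at most $1$. Inside clusters $\Delta\ge r/2$, so $\log\delta_{ij}-k\ge-\varepsilon\mu-2$; across clusters use (10.3). Let $z=q-k\in[-\varepsilon\mu-1,\mu]$, so $K-q=\mu-z$. Subtracting (9.1), all lengths and separations are measured relative to $2^k$. In $U_1$ and $U_2$ together, $Q_s$ and $Q'$ each occur $B$ times, and the cross pairs have total weight $2A(d-A)$. Since $\frac{2y_B}B=\frac2{m(B-1)}$,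
$$\tfrac1B\log\big(\|U_1\|_{m/B}\|U_2\|_{m/B}\big)\le\tfrac d{2m}(z+\mu)-\tfrac{2A(d-A)}{m(B-1)}\big(\mu-\eta(\mu-z)\big)+C\varepsilon\mu+C .$$
Multiply by $\frac m2$ and use $\frac d2=m-1$: the main term is
$$\phi(z)=\tfrac{m-1}2(z+\mu)-Q_0(\mu-\eta\mu+\eta z),$$
affine in $z$. At the ends,
$$\phi(\mu)=-(Q_0-m+1)\mu,\qquad\phi(0)=-\big(Q_0(1-\eta)-\tfrac{m-1}2\big)\mu\le-\tfrac12(Q_0-m+1)\mu,$$
since $1-\eta\ge\frac12$. By (10.4) $Q_0-m+1\ge\frac12$, so $\phi(z)\le-\frac\mu4$ on $[0,\mu]$. For $z\in[-\varepsilon\mu-1,0]$ the bounded slope changes $\phi(0)$ by at most $C(\varepsilon\mu+1)$. Fixing $\varepsilon$ small depending on $d,N$, the broad part is $\le C2^{-c\mu}$.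

**Step 10 (conclusion of the Claim).** Adding the contributions of Steps 5, 7, 8 over at most $C(1+\mu)$ values of $s$ and $O(1)$ pairs $(Q,Q')$ gives $\|B_J\|_{m/2}\le C(1+\mu)\big(2^{-\nu\varepsilon\mu}\mathcal S+2^{-c\mu}\big)\le C(1+\mathcal S)2^{-c'\mu}$. $\square$

## 11. Two different pieces hardly interact

Proposition A bounds one piece. Adding pieces by the triangle inequality would give $\sum_i\|G_i\|_m$, an $\ell^1$ sum over $i$, while Lemma 3 controls only the $\ell^m$ sum. So we need off-diagonal decay.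

**Proposition B.** There is $c>0$ such that for $(g,G)\in\mathcal P_i$, $(g',G')\in\mathcal P_{i'}$:
$$\int(Tg\,Tg')^{m/2}\le C2^{-c|i-i'|}\|G\|_m^{m/2}\|G'\|_m^{m/2}.$$

*Proof.* **Step 0 (notation).** Let $(n,k),(n',k')$ be the parameters; without loss of generality $k\le k'$, and both norms are $1$. Put $\delta=k'-k\ge0$, $\Lambda=|n-n'|+\delta\sim|i-i'|$ and $H=\varepsilon\Lambda$ with a small $\varepsilon$ chosen at the end depending on $d,N$; constants $C,c$ do not depend on $\varepsilon$ unless this is obvious from the final choice. If $\Lambda$ is bounded in terms of $\varepsilon$ the estimate follows from Proposition A and Cauchy–Schwarz, so we may assume $H\ge1$. Write $V=Tg$, $V'=Tg'$, $V_S=Tg_S$, $V'_S=Tg'_S$, $h_x(\sigma)=g(\sigma,\pi_\sigma x)$, $h'_x(\sigma)=g'(\sigma,\pi_\sigma x)$, and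
$$r=2^{\lfloor k-H\rfloor},\quad R=2^{\lceil k+H\rceil},\quad r'=2^{\lfloor k'-H\rfloor},\quad R'=2^{\lceil k'+H\rceil}.$$

**Step 1 (localization to the preferred scales).** We show that up to small errors $V^m$ comes from intervals of length $\sim R$ on which the mass is not concentrated at scale $r$. Let $B=\lfloor d/2\rfloor+1\le m$ and $c_0=\frac1{20B^2}$. For $J=[jR,(j+1)R)$, $j\ge0$, let $J^*=[jR,(j+2)R)$. Apply Lemma 6 to $V^m=(\int h_x)^m$, finite a.e. by Proposition A. The part $v-u<R$ is at most $\sum_JV_{J^*}^m$: if $u\in J$ then $v\in J^*$, and we use Lemma 6 on $J^*$. The part $v-u\ge R$ has integral $\le C2^{-cH}$ by (10.1).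

Let $\mathrm{br}(J)$ be the set of $x$ for which each dyadic $I\subset J^*$ of length $r$ carries at most the fraction $c_0$ of $\int_{J^*}h_x$. Off $\mathrm{br}(J)$ we have $V_{J^*}^m\le c_0^{-m}\sum_{I\subset J^*,|I|=r}V_I^m$, and by Lemma 4 the total integral of this over all $J$ is $\le C(2^{-k}r)^{\nu m}\sum_J\|G\|^m_{L^m(J^*)}\le C2^{-\nu mH}$. Hence
$$V^m\le\mathsf S+\mathsf E,\qquad\mathsf S=\sum_J\mathbf 1_{\mathrm{br}(J)}V_{J^*}^m,\qquad\int\mathsf E\le C2^{-cH},\qquad\int\mathsf S\le C\sum_J\|G\|_{L^m(J^*)}^m\le C,$$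
the bound for $\mathsf S$ by Proposition A. In the same way $V'^m\le\mathsf S'+\mathsf E'$ with $r',R'$ and intervals $J'$. Now $(VV')^{m/2}\le(\mathsf S\mathsf S')^{1/2}+(\mathsf S\mathsf E')^{1/2}+(\mathsf E\mathsf S')^{1/2}+(\mathsf E\mathsf E')^{1/2}$. By Cauchy–Schwarz the last three terms have integral $\le C2^{-cH/2}$. By subadditivity of the square root on $\mathsf S\mathsf S'=\sum_{J,J'}\cdots$,
$$\int(VV')^{m/2}\le\sum_{J,J'}\int\mathbf 1_{\mathrm{br}(J)\cap\mathrm{br}(J')}(V_{J^*}V'_{J'^*})^{m/2}+C2^{-cH/2}.\tag{11.1}$$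

**Step 2 (separated tuples for one pair $J,J'$).** Let $2^s=\sup J^*$ and $2^{s'}=\sup J'^*$ with real $s,s'$; so $s\ge k+H+1$, $s'\ge k'+H+1$. Put $b_0=2H+3$. Points $\sigma\in J^*$ with $\sigma\ge r$ satisfy
$$2^{s-b_0}\le\sigma\le2^s .\tag{11.2}$$
If $j\ge1$, then $\sigma\ge jR=\frac j{j+2}2^s\ge2^s/3$. If $j=0$, then $2^s=2R\le2^{k+H+2}\le2^{2H+3}r$. Likewise for $J'^*$ with $r'$ and $s'$.

Let $P+P'=B$ with $P,P'\ge1$, and $x\in\mathrm{br}(J)\cap\mathrm{br}(J')$. At least half of the mass of $h_x^{\otimes P}$ on $(J^*)^P$ is on tuples with gaps $\ge r$ and entries $\ge r$. For each such tuple, at least half of the mass of $h_x'^{\otimes P'}$ on $(J'^*)^{P'}$ is on tuples with gaps $\ge r'$, entries $\ge r'$, and distance $\ge r'$ from all points of the first tuple. To see this, note that points within $r'$ of a given point lie in three dyadic intervals of length $r'$, and those of them that meet $J'^*$ are contained in $J'^*$; so the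 excluded fraction is at most $\frac32B^2c_0+Bc_0+3B^2c_0\le\frac12$, and the first tuple is easier. Hence
$$V_{J^*}^P\,V_{J'^*}'^{P'}\le4U,$$
with $U$ as in Lemma 5 and $\mathcal G$ defined by these conditions, which do not depend on $x$.

**Step 3 (lower bounds for $\Delta$ on $\mathcal G$).** By (11.2) the ratio of two points of $J^*$ in $\mathcal G$ is at least $2^{-b_0}$, so $\Delta\ge2^{k-CH-C}$ among the $J^*$-points, and similarly $\Delta\ge2^{k'-CH-C}$ among the $J'^*$-points. For cross pairs $\sigma\in J^*$, $\sigma'\in J'^*$ we claim $\Delta\ge2^{-CH-C}2^{k'}\Theta$ with the following $\Theta$.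

* Case 1, $s\le s'-b_0-1$: $\log\Theta=(s'-k')-\eta(s'-s)$. Here $\sigma'\ge2^{s'-b_0}\ge2\cdot2^s\ge2\sigma$, so $|\sigma-\sigma'|\ge2^{s'-b_0-1}$, and $\sigma/\sigma'\ge2^{s-b_0-s'}$.
* Case 2, $s'\le s-b_0-1$: $\log\Theta=(s-k')-\eta(s-s')$, in the same way.
* Case 3, $|s-s'|<b_0+1$: $\Theta=\max\big(1,2^{-k'}\operatorname{dist}(J^*,J'^*)\big)$. Here the ratio of the points is $\ge2^{-CH-C}$ and $|\sigma-\sigma'|\ge\max(r',\operatorname{dist}(J^*,J'^*))$.

**Step 4 (Lemma 5 for one configuration).** Let $\mathsf g_J=\|G\|_{L^m(J^*)}$ and $\mathsf g'_{J'}=\|G'\|_{L^m(J'^*)}$. Consider a configuration with $P$ slots of dimension sum $A$ in $J^*$ and the others in $J'^*$. We have $\log|J^*|\le k+H+2$, $\log|J'^*|\le k'+H+2$. The separations are $2^{k-CH-C}$ for pairs in $J^*$, and $2^{k'-CH-C}$ for all other pairs, with the extra factor $\Theta$ for cross pairs, whose total weight is $A(d-A)$. This is the situation of (9.2), so Lemma 5,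 raised to the power $\frac mB$, gives (using $H\ge1$ and $\frac mBy_B=\frac1{B-1}$)
$$\int\mathbf 1_{\mathrm{br}(J)\cap\mathrm{br}(J')}\big(V_{J^*}^PV_{J'^*}'^{B-P}\big)^{m/B}\le C2^{CH}\,2^{\frac mB(\alpha_n(n'-n)+\alpha_k\delta)}\,\Theta^{-\frac{A(d-A)}{B-1}}\,\mathsf g_J^{Pm/B}\,\mathsf g_{J'}'^{(B-P)m/B}.\tag{11.3}$$

**Step 5 (averaging four configurations).** A single configuration gives the wrong powers of $V,V'$ in general, and $\alpha_n(n'-n)$ may be positive. A weighted geometric mean cures both. Of the $B$ dimensions let $d-B\ge1$ equal $2$ and $2B-d\in\{1,2\}$ equal $1$; the sum is $d$. Let $\varsigma=-\operatorname{sgn}(n'-n)$ and $0<\vartheta<\frac14$. Use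

* $\mathsf X$: $P=1$, $A=2$; weight $\frac14+\varsigma\vartheta$;
* $\mathsf Z$: $P=1$, $A=1$; weight $\frac14-\varsigma\vartheta$;
* $\mathsf X^c$: $P=B-1$, $A=d-2$; weight $\frac14-\varsigma\vartheta$;
* $\mathsf Z^c$: $P=B-1$, $A=d-1$; weight $\frac14+\varsigma\vartheta$.

The weights sum to $1$. Since $\mathsf X,\mathsf Z$ together have weight $\frac12$, the average of $P/B$ is $\frac1{2B}+\frac{B-1}{2B}=\frac12$. So $(V_{J^*}V'_{J'^*})^{m/2}$ is the weighted geometric mean of the functions $(V_{J^*}^PV_{J'^*}'^{B-P})^{m/B}$, and by Hölder its integral over $\mathrm{br}(J)\cap\mathrm{br}(J')$ is at most the weighted geometric mean of the right sides of (11.3). We compute the averaged exponents.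

For $\alpha_n$: $m(B-1)\alpha_n=BA-dP$ equals $2B-d$, $B-d$, $-(2B-d)$, $d-B$ in the four configurations. With equal weights the average is $0$; the $\vartheta$-part is $\varsigma\vartheta[(2B-d)-(B-d)+(2B-d)+(d-B)]=2B\varsigma\vartheta$. So $\frac mB\bar\alpha_n=\frac{2\varsigma\vartheta}{B-1}$, and $\frac mB\bar\alpha_n(n'-n)=-\frac{2\vartheta}{B-1}|n-n'|$.

For $\alpha_k$: for a pair of complementary configurations $(P,A),(B-P,d-A)$, the terms with $P$ add up to $-Bd(d-1)$, and $\frac mB$ times the mean of $\alpha_k$ is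
$$\frac{A(A-1)+(d-A)(d-A-1)-d(d-1)}{4(B-1)}=\frac{A^2+(d-A)^2-d^2}{4(B-1)}=-\frac{A(d-A)}{2(B-1)}.$$
Averaging over the two complementary pairs, $\frac mB\bar\alpha_k\le-\frac Q2+C\vartheta$ with
$$Q=\frac1{B-1}\cdot\frac{2(d-2)+(d-1)}2=\frac{3d-5}{2\lfloor d/2\rfloor}\ge\frac74>1 .$$
Indeed $Q=3-\frac5d$ for $d$ even and $Q=3-\frac2{d-1}$ for $d$ odd.

For $\Theta$: $\mathsf X,\mathsf X^c$ have $A(d-A)=2(d-2)$ and total weight $\frac12$, and $\mathsf Z,\mathsf Z^c$ have $A(d-A)=d-1$ and total weight $\frac12$; so the mean of $\frac{A(d-A)}{B-1}$ is $Q$ for every $\vartheta$. Therefore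
$$\int\mathbf 1_{\mathrm{br}(J)\cap\mathrm{br}(J')}(V_{J^*}V'_{J'^*})^{m/2}\le C2^{CH}\,2^{-c\vartheta|n-n'|-(\frac Q2-C\vartheta)\delta}\,\Theta^{-Q}\,(\mathsf g_J\mathsf g'_{J'})^{m/2}.\tag{11.4}$$
(For $d=3$: $B=2$, $\alpha_n=\pm\frac25$ and $\alpha_k=-\frac25,-\frac65$ for $A=2,1$; the mean of $\frac54\alpha_k$ is $-1=-\frac Q2$ with $Q=2$.)

**Step 6 (summation over $J,J'$).** Note $\sum_J\mathsf g_J^m\le2$ and $\sum_{J'}\mathsf g_{J'}'^m\le2$. In Cases 1 and 2 group $s$ and $s'$ into unit classes $[l,l+1)$, $[l',l'+1)$. Since $(j+2)R=2^s$ and $R\ge2^k$, a class contains at most $C2^{s-k}$ intervals $J$, and similarly at most $C2^{s'-k'}$ intervals $J'$. By Cauchy–Schwarz in $J$ and in $J'$, $\sum(\mathsf g_J\mathsf g'_{J'})^{m/2}\le C2^{\frac12(s-k)+\frac12(s'-k')}$ over a pair of classes, and within a pair of classes all exponents below vary by $O(1)$. Put $t=s-k\ge0$ and $t'=s'-k'\ge0$. Below, "the exponent" is the logarithm of the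 bound for the sum over a pair of classes (or a group), up to $O(1)$ and apart from the terms $CH$, $C\vartheta\delta$ and $-c\vartheta|n-n'|$.

*Case 1.* Here $0\le t\le\delta+t'$ and $s'-s=\delta+t'-t$. The exponent is
$$-\tfrac Q2\delta-Qt'+Q\eta(\delta+t'-t)+\tfrac{t+t'}2,$$
affine in $t$. At $t=0$ it is $-Q(\frac12-\eta)\delta-(Q(1-\eta)-\frac12)t'$, and at $t=\delta+t'$ it is $-\frac{Q-1}2\delta-(Q-1)t'$. Since $\frac12-\eta=\frac1{2\rho}\ge c$, $Q(1-\eta)-\frac12\ge\frac Q2-\frac12>0$ and $Q>1$, it is $\le-c_1(\delta+t')$ throughout. The sum over the $\lesssim\delta+t'+1$ classes of $t$ and over the classes of $t'$ is $\le C2^{-c_1\delta/2}$.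

*Case 2.* With $\tau=s-s'\ge0$ we have $s-k'=t'+\tau$ and $s-k=\delta+t'+\tau$. The exponent is
$$-\tfrac Q2\delta-Q(t'+\tau-\eta\tau)+\tfrac12(\delta+t'+\tau)+\tfrac12t'=-\tfrac{Q-1}2\delta-(Q-1)t'-\big(Q-Q\eta-\tfrac12\big)\tau ,$$
and all three coefficients are $\le-c$. The sum over classes is $\le C2^{-c\delta}$.

*Case 3.* Group the pairs by $2^{k'+\tau-1}\le\operatorname{dist}(J^*,J'^*)<2^{k'+\tau}$ with an integer $\tau\ge1$, or $\operatorname{dist}<2^{k'}$ ($\tau=0$). Then $\Theta\sim2^\tau$. In a group, the partners $J$ of a given $J'$ lie in an interval of length $\le C2^{k'+\tau+H}$ (use $R\le2^{k'+H+1}$ and $R'\le2^{k'+H+1}$) and have left endpoints spaced by $R\ge2^k$, so there are at most $C2^{\delta+\tau+CH}$ of them. Similarly each $J$ has at most $C2^{\tau+CH}$ partners $J'$, as $R'\ge2^{k'}$. By Cauchy–Schwarz over the pairs of the group,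
$$\sum(\mathsf g_J\mathsf g'_{J'})^{m/2}\le\Big(\sum_{\text{pairs}}\mathsf g_J^m\Big)^{1/2}\Big(\sum_{\text{pairs}}\mathsf g_{J'}'^m\Big)^{1/2}\le C2^{CH}2^{\frac\delta2+\tau},$$
and the exponent is $-\frac{Q-1}2\delta-(Q-1)\tau$. The sum over $\tau$ is $\le C2^{CH-c\delta}$.

**Step 7 (choice of parameters).** Choose $\vartheta=\vartheta(d,N)>0$ small, so that $C\vartheta\delta$ is absorbed by the decay in $\delta$. Then the double sum in (11.1) is $\le C2^{CH-c_2\Lambda}$ with $c_2=c_2(d,N)>0$. As $H=\varepsilon\Lambda$, a small $\varepsilon$ makes this $\le C2^{-c\Lambda}$, and the error term in (11.1) is $C2^{-c\varepsilon\Lambda/2}$. $\square$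

## 12. Summing all pieces

*Proof of the Main Proposition.* We may assume that the right side is finite, so $g(\sigma)\in L^{r_1',m}$ for a.e. $\sigma$. Decompose $g=\sum_ig_i$ by Lemma 3.

**Step 1 (expansion).** Since $\frac md\le1$, the power $\frac md$ is subadditive, and
$$\int(Tg)^m=\int\Big(\big(\sum_iTg_i\big)^d\Big)^{m/d}\le\sum_{i_1,\dots,i_d}\int\prod_{j=1}^d(Tg_{i_j})^{m/d}.$$

**Step 2 (one tuple).** Given $(i_1,\dots,i_d)$, let $\Lambda=\max_{j,l}|i_j-i_l|$, attained, say, by $i_1,i_2$. Use Hölder with exponent $\frac d2$ for $(Tg_{i_1}Tg_{i_2})^{m/d}$ and exponent $d$ for each of the other $d-2$ factors; the reciprocals add up to $\frac2d+\frac{d-2}d=1$. With Propositions A and B,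
$$\int\prod_j(Tg_{i_j})^{m/d}\le C2^{-c\Lambda}\prod_j\|G_{i_j}\|_m^{m/d}\le C2^{-c\Lambda}\,\frac1d\sum_j\|G_{i_j}\|_m^m .$$

**Step 3 (all tuples).** For one fixed index $i_j$, the number of tuples with $\Lambda\le\lambda$ is at most $C(1+\lambda)^{2(d-1)}$, so the sum of $2^{-c\Lambda}$ over the other indices is $\le C$. Hence
$$\int(Tg)^m\le C\sum_i\|G_i\|_m^m=C\int_\Sigma\sum_iG_i(\sigma)^m\,d\sigma\le C\int_\Sigma\|g(\sigma)\|_{L^{r_1',m}}^m\,d\sigma .\qquad\square$$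

With Sections 3 and 4 this proves Theorem 1 and the bound in Theorem 2. In particular the conjecture is true, with a constant depending only on $d$ and $N$, uniformly in $\theta\in[0,1]$.

## 13. A function with many scales: the Lorentz exponent is sharp

It remains to prove the second half of Theorem 2. Let $L_P\not\equiv0$ and let $I_0$ be a compact interval of positive length with $L_P\ne0$ and $|P|\le K_P$ on it. For $M\ge2$ let
$$f(x)=|x|^{-d/p_1}\,\mathbf 1\{1\le|x|\le2\cdot2^M\},\qquad x\in\mathbb R^d .$$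
In polar coordinates $\|f\|_{p_1}^{p_1}\sim\int_1^{2^{M+1}}\frac{d\varrho}\varrho\sim M$. Let $t\in I_0$, $2\le|y|\le2^M$ and $|s|\le\frac{|y|}{2(1+K_P)}$. Then $|sP(t)|\le\frac{|y|}2$, so $\frac{|y|}2\le|(s,y+sP(t))|\le2|y|$, and the point lies in the support of $f$. Hence, by equality in (1),
$$X^Pf(t,y)\gtrsim|y|\cdot|y|^{-d/p_1}=|y|^{-(d-1)/r_1}.$$
The function $|y|^{-(d-1)/r_1}\mathbf 1_{2\le|y|\le2^M}$ has level sets $\{\cdot\ge\lambda\}$ of measure $\sim\lambda^{-r_1}$ for $\lambda$ in a range of $\sim M$ dyadic scales when $M$ is large, so its $L^{r_1,s}$ quasinorm is $\gtrsim M^{1/s}$, as computed in Section 2. A bound from $L^{p_1}$ into $L^{p_1}(L^{r_1,s};d\gamma^*\lambda)$ therefore forces $M^{1/s}\lesssim M^{1/p_1}$ for all large $M$, that is, $s\ge p_1$. $\blacksquare$
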